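# A bilinear Hilbert transform with a convex phase, bounded uniformly in the phase

Throughout, $C$ denotes absolute constants (in Section 9, constants depending only on the exponents), which may change from line to line. For an interval $J$ and $\lambda>0$, $\lambda J$ is the interval concentric with $J$ of length $\lambda|J|$. We write $B(x,t)=(x-t,x+t)$. Dyadic intervals are half-open, $[m2^i,(m+1)2^i)$ with $m,i\in\mathbb Z$. "Interval between $x$ and $x'$" means the closed interval with these endpoints, in either order.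

## 1. Principal values, modulated products, curvature measures

**Definition 1 (principal value with a frequency).** For a Schwartz function $F$ on $\mathbb R$ and $c\in\mathbb R$,
$$\mathrm{p.v.}\!\int F(y)e^{icy}\frac{dy}y:=\lim_{\epsilon\to0}\int_{|y|>\epsilon}F(y)e^{icy}\frac{dy}{y}=\int_0^\infty\frac{F(y)e^{icy}-F(-y)e^{-icy}}{y}\,dy .\tag{1}$$

The last integral converges absolutely. For $0<y\le1$ the numerator is at most $|F(y)-F(-y)|+|F(-y)||e^{icy}-e^{-icy}|\le 2y\sup|F'|+2|c|y\sup|F|$, and for $y>1$ the integrand is at most $|F(y)|+|F(-y)|$.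

Example: $F(y)=e^{-y^2/2}$. By evenness the value is $i\int e^{-y^2/2}\frac{\sin(cy)}y\,dy$. The derivative of this integral in $c$ is $\int e^{-y^2/2}\cos(cy)\,dy=\sqrt{2\pi}e^{-c^2/2}$, so
$$\mathrm{p.v.}\!\int e^{-y^2/2}e^{icy}\frac{dy}y=i\sqrt{2\pi}\int_0^ce^{-s^2/2}ds,$$
whose modulus is at most $\sqrt{2\pi}\sqrt{\pi/2}=\pi$ for every $c$.

**Definition 2 (bilinear Hilbert transform).** For Schwartz $f_1,f_2$,
$$H(f_1,f_2)(x)=\mathrm{p.v.}\!\int f_1\left(x+\tfrac y2\right)f_2\left(x-\tfrac y2\right)\frac{dy}y .$$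

Example: $f_1(t)=e^{-t^2}$, $f_2(t)=te^{-t^2}$. Since $(x+\frac y2)^2+(x-\frac y2)^2=2x^2+\frac{y^2}2$, the product is $(x-\frac y2)e^{-2x^2-y^2/2}$. The term with $x$ is even in $y$ and contributes $0$. The other gives $H(f_1,f_2)(x)=-\frac12e^{-2x^2}\int e^{-y^2/2}dy=-\sqrt{\pi/2}\,e^{-2x^2}$.

**Definition 3 (the operator with phase $\varphi$).** Let $I\subseteq\mathbb R$ be an interval and $\varphi:I\to\mathbb R$. For Schwartz $f_1,f_2$ and $x\in I$,
$$T_\varphi(f_1,f_2)(x)=\mathrm{p.v.}\!\int f_1\left(x+\tfrac y2\right)f_2\left(x-\tfrac y2\right)e^{i\varphi(x)y}\frac{dy}y .$$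

So at each point $x$ the integrand of $H$ is modulated in $y$ at a frequency $\varphi(x)$ that depends on the point. Example: for $f_1(t)=f_2(t)=e^{-t^2}$, the example after Definition 1 gives
$$T_\varphi(f_1,f_2)(x)=i\sqrt{2\pi}\,e^{-2x^2}\int_0^{\varphi(x)}e^{-s^2/2}ds.$$

**Definition 4 (curvature measure).** Let $\varphi:\mathbb R\to\mathbb R$ be convex and $C^1$ with $\varphi'$ Lipschitz. Its curvature measure is $\mu=\varphi''\,dx$. It is a nonnegative absolutely continuous measure, and for $s<t$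
$$\varphi'(t)-\varphi'(s)=\mu((s,t)).\tag{2}$$

Example: $\varphi(x)=\frac{x^2}2$ for $|x|\le1$ and $\varphi(x)=|x|-\frac12$ for $|x|\ge1$. Then $\mu=1_{[-1,1]}dx$ and $\mu(\mathbb R)=2$, the total change of slope.

**Definition 5 (Wigner distribution).** For Schwartz $f_1,f_2$,
$$W(f_1,f_2)(x,v)=\frac1{2\pi}\int f_1\left(x+\tfrac y2\right)\overline{f_2\left(x-\tfrac y2\right)}e^{-ivy}dy .$$

Example: $f_1(t)=f_2(t)=e^{-t^2/2}$. Then $W(x,v)=\frac1{2\pi}e^{-x^2}\int e^{-y^2/4}e^{-ivy}dy=\pi^{-1/2}e^{-x^2-v^2}$, and $\iint W=\sqrt\pi=\|f_1\|_2\|f_2\|_2$.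

We use the following published or textbook results.

* **(LT)** Lacey–Thiele, *On Calderón's conjecture*, Ann. of Math. 149 (1999): $\|H(f_1,f_2)\|_p\le C\|f_1\|_{p_1}\|f_2\|_{p_2}$ for Schwartz functions, $1<p_1,p_2<\infty$, $\frac1p=\frac1{p_1}+\frac1{p_2}<\frac32$. Theorem 1 below uses only $p_1=p_2=2$, $p=1$.
* **(CS)** Cotlar–Stein lemma: if finitely many bounded operators $K_j$ on a Hilbert space satisfy $\sup_j\sum_{j'}\|K_jK_{j'}^*\|^{1/2}\le A$ and $\sup_j\sum_{j'}\|K_j^*K_{j'}\|^{1/2}\le A$, then $\|\sum_jK_j\|\le A$. (Example: if the $K_j$ are the blocks of a block-diagonal operator, all products with $j\ne j'$ vanish, one may take $A=\sup_j\|K_j\|$, and the conclusion is the obvious one.)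
* **(L)** Only for Theorem 2: Lacey, *The bilinear maximal functions map into $L^p$ for $2/3<p\le1$*, Ann. of Math. 151 (2000): $\mathcal M(f_1,f_2)(x)=\sup_{t>0}\frac1{2t}\int_{-t}^t|f_1(x+y)f_2(x-y)|dy$ is bounded $L^{p_1}\times L^{p_2}\to L^p$ for $1<p_1,p_2<\infty$, $\frac1p=\frac1{p_1}+\frac1{p_2}$, $\frac23<p\le1$.
* Plancherel: $\int_{\mathbb R}\big|\int b(w)e^{-2iuw}dw\big|^2du=\pi\int|b|^2dw$ for $b\in L^1\cap L^2$. Schur's test: a kernel with $\sup_u\int|K(u,v)|dv\le A$ and $\sup_v\int|K(u,v)|du\le A$ has $L^2$ operator norm at most $A$. Also, the operator norm is at most the Hilbert–Schmidt norm $\|K\|_{HS}=(\iint|K(u,v)|^2du\,dv)^{1/2}$.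

## 2. The bound $L^2\times L^2\to L^1(I)$, uniform over convex phases

Bennett, Gutierrez, Nakamura and Oliveira, in *A phase-space approach to weighted Fourier extension inequalities*, arXiv:2406.14886 (2024), conjecture that for convex $\varphi$ the operator $T_\varphi$ is bounded from $L^2(\mathbb R)\times L^2(\mathbb R)$ to $L^1(I)$, with a bound that may be taken independent of $\varphi$. In plain words: if the frequency $\varphi(x)$ at which we modulate is a convex function of the point, is $T_\varphi$ as well behaved as $H$, no matter how steep or how strongly curved $\varphi$ is? The answer is yes.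

**Theorem 1.** There is an absolute constant $C$ such that for every interval $I$, every convex $\varphi:I\to\mathbb R$ and all Schwartz $f_1,f_2$,
$$\|T_\varphi(f_1,f_2)\|_{L^1(I)}\le C\|f_1\|_2\|f_2\|_2 .$$
Hence $T_\varphi$ extends boundedly to $L^2\times L^2\to L^1(I)$, uniformly in $\varphi$ and $I$.

Two supplements, not needed for Theorem 1, are proved in Sections 9 and 10.

**Theorem 2.** Let $1<p_1,p_2<\infty$, $\frac1p=\frac1{p_1}+\frac1{p_2}<\frac32$. There is $C=C(p_1,p_2)$ such that if $I$ is a union of $N$ intervals on each of which $\varphi$ is convex or concave, then $\|T_\varphi(f_1,f_2)\|_{L^p(I)}\le CN^{1/p}\|f_1\|_{p_1}\|f_2\|_{p_2}$ for all Schwartz $f_1,f_2$.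

**Corollary 3.** There is an absolute $C$ such that for all convex $\mathcal C\subset\mathbb R^2$ and Schwartz $f_1,f_2$,
$$\Big|\iint_{\mathcal C}W(f_1,f_2)\Big|\le\int_{\mathbb R}\Big|\int_{\{v:(x,v)\in\mathcal C\}}W(f_1,f_2)(x,v)\,dv\Big|dx\le C\|f_1\|_2\|f_2\|_2 .$$

## 3. Gaussian inputs, affine phases, and why cutting into affine pieces fails

For $f_1(t)=f_2(t)=e^{-t^2}$ we computed $|T_\varphi(f_1,f_2)(x)|\le\pi e^{-2x^2}$. Hence $\|T_\varphi(f_1,f_2)\|_1\le\pi\int e^{-2x^2}dx=\pi\|f_1\|_2\|f_2\|_2$ for any measurable $\varphi$. A single pair of Gaussians does not see the phase.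

Now let $\varphi(x)=\alpha x+\beta$. Put $\kappa(t)=\frac\alpha2t^2+\beta t$. Then
$$\kappa\left(x+\tfrac y2\right)-\kappa\left(x-\tfrac y2\right)=\alpha xy+\beta y=\varphi(x)y,\tag{3}$$
so $T_\varphi(f_1,f_2)=H(f_1e^{i\kappa},f_2e^{-i\kappa})$. A quadratic modulation does not change $|f_i|$, so (LT) gives the bound with the same constant as for $H$. Affine phases are free, however steep.

For $\varphi(x)=|x|$, apply this on each half-line: the bound is twice that for $H$. The natural next idea is to approximate a convex $\varphi$ by a function affine on each of $N$ intervals $J_1,\dots,J_N$, with quadratics $\kappa_i$, and to write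
$$\|T_\varphi(f_1,f_2)\|_{L^1}=\sum_{i=1}^N\|H(f_1e^{i\kappa_i},f_2e^{-i\kappa_i})\|_{L^1(J_i)}\le\sum_{i=1}^NC\|f_1\|_2\|f_2\|_2=CN\|f_1\|_2\|f_2\|_2 .$$
This is useless as $N\to\infty$. The loss is in the inequality: each term is charged with the full norms of $f_1,f_2$, however short $J_i$ is. Even when all pieces continue the same affine function, where the left side is at most $C\|f_1\|_2\|f_2\|_2$, the method returns $CN$.

If on $J_i$ only the values of $f_1,f_2$ on $5J_i$ mattered, we would have $\sum_i\|f_1\|_{L^2(5J_i)}\|f_2\|_{L^2(5J_i)}$, and Cauchy–Schwarz would sum this whenever the $5J_i$ have bounded overlap. That holds for the part $|y|\lesssim|J_i|$ of the integral. So the argument has two halves: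

* for small $|y|$, use affine approximation on short intervals and localize;
* for large $|y|$, where $\varphi$ is not affine, use its curvature to get decay.

The dividing scale has to be chosen well. On an interval $J$ the error of a tangent line is at most $|J|\mu(J)$. It is multiplied by $y$ with $|y|\lesssim|J|$, so the error in the phase is harmless when $|J|^2\mu(J)\lesssim1$. This dictates the radius defined next.

## 4. Smooth phases and the radius of affine approximation

**Step 1: replace $\varphi$ by a smooth phase on $\mathbb R$.** The purpose is to have a curvature measure with a bounded density, without losing uniformity. For Schwartz $f_1,f_2$ put $F(y)=f_1(x+\frac y2)f_2(x-\frac y2)$. The quantity (1) is jointly continuous in $(x,c)$ by dominated convergence: for $|x|\le R$, $|c|\le R$ the bounds after (1) are uniform, since $\sup|F|,\sup|F'|$ are bounded independently of $x$ and $|F(y)|\le C_R(1+|y|)^{-2}$. In particular $T_\varphi(f_1,f_2)$ is measurable.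

If the interior $I^\circ$ is empty there is nothing to prove. Otherwise let $[a,b]\subset I^\circ$, $a<b$. On $I^\circ$ the convex function $\varphi$ is continuous. Mollify it and add $\epsilon x^2$: for small mollification parameter this gives convex $\varphi_\epsilon$, smooth near $[a,b]$, with $\varphi_\epsilon''>0$ there and $\varphi_\epsilon\to\varphi$ uniformly on $[a,b]$. Extend $\varphi_\epsilon|_{[a,b]}$ to $\mathbb R$ by its tangent lines at $a$ and $b$. The extension is convex and $C^1$, its derivative is Lipschitz, and its curvature measure has mass $\varphi_\epsilon'(b)-\varphi_\epsilon'(a)\in(0,\infty)$. By joint continuity $T_{\varphi_\epsilon}(f_1,f_2)\to T_\varphi(f_1,f_2)$ pointwise on $[a,b]$. By Fatou, and then monotone convergence as $[a,b]\uparrow I^\circ$, it suffices to bound $\|T_\varphi(f_1,f_2)\|_{L^1(\mathbb R)}$ (in Section 9, $\|\cdot\|_{L^p(\mathbb R)}$) uniformly over the following class, assumed from now on: $\varphi:\mathbb R\to\mathbb R$ is convex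 and $C^1$, $\varphi'$ is Lipschitz, and $\mu=\varphi''dx$ satisfies $0<\mu(\mathbb R)<\infty$.

**Step 2: define the radius.** We want, at each $x$, the largest scale at which $\varphi$ looks affine. For fixed $x$ the function $t\mapsto t^2\mu(B(x,t))$ is continuous and nondecreasing, vanishes at $0$, tends to $\infty$, and is strictly increasing where it is positive. So there is a unique $r(x)>0$ with
$$r(x)^2\mu(B(x,r(x)))=1.\tag{4}$$
Example: for $\mu=1_{[-1,1]}dx$ we get $r(0)^2\cdot2r(0)=1$, so $r(0)=2^{-1/3}$. For $x\ge2$ we get $x-1<r(x)\le x+1$, because $\mu(B(x,t))=0$ for $t\le x-1$ and $t^2\mu(B(x,t))=2t^2\ge1$ at $t=x+1$. So $r$ is small where there is curvature and grows like the distance to it.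

The function $r$ is $1$-Lipschitz: if $|x-x'|=s$ then $B(x',r(x)+s)\supset B(x,r(x))$, so $(r(x)+s)^2\mu(B(x',r(x)+s))\ge1$, hence $r(x')\le r(x)+s$; now exchange $x$ and $x'$. Put $\rho=r/16$, which is $\frac1{16}$-Lipschitz, and define $m(x)\in\mathbb Z$ by $2^{m(x)}\le\rho(x)<2^{m(x)+1}$.

**Step 3: split the integral at the scale $2^{m(x)}$.** This separates the two halves of the argument. Fix an even $\chi\in C_c^\infty(\mathbb R)$ with $0\le\chi\le1$, $\chi=1$ on $[-\frac12,\frac12]$, $\operatorname{supp}\chi\subset[-1,1]$. Put $\psi(s)=\chi(s)-\chi(2s)$ and $\theta(s)=\psi(s)/s$. Then $\theta\in C_c^\infty$ is real and odd, supported in $\frac14\le|s|\le1$. For $k\ge1$ put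
$$T_0(f_1,f_2)(x)=\mathrm{p.v.}\!\int f_1(x+\tfrac y2)f_2(x-\tfrac y2)e^{i\varphi(x)y}\chi(2^{-m(x)}y)\frac{dy}y,$$
$$T_k(f_1,f_2)(x)=\int f_1(x+\tfrac y2)f_2(x-\tfrac y2)e^{i\varphi(x)y}\,2^{-(m(x)+k)}\theta(2^{-(m(x)+k)}y)\,dy.$$
Since $\psi(2^{-k}s)=\chi(2^{-k}s)-\chi(2^{-(k-1)}s)$, the sum telescopes: $\chi(s)+\sum_{k=1}^K\psi(2^{-k}s)=\chi(2^{-K}s)$. As $K\to\infty$ this tends to $1$, and for Schwartz $f_i$ dominated convergence gives $T_\varphi=T_0+\sum_{k\ge1}T_k$ pointwise. By Fatou, Theorem 1 follows from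
$$\|T_0(f_1,f_2)\|_1\le C\|f_1\|_2\|f_2\|_2,\tag{5}$$
$$\|T_k(f_1,f_2)\|_1\le C2^{-k/4}\|f_1\|_2\|f_2\|_2\qquad(k\ge1).\tag{6}$$

## 5. Scales below the radius: proof of (5)

**Step 1: cut $\mathbb R$ into intervals of length comparable to $\rho$.** On such intervals $\varphi$ will be affine up to a harmless error. Let $\mathcal J$ be the set of maximal dyadic intervals $J$ with $|J|\le\inf_J\rho$. Every $x$ lies in some dyadic $J$ with this property, since $\rho$ is continuous and positive, and every such $J\ni x$ has $|J|\le\rho(x)$. Hence maximal ones exist, and they partition $\mathbb R$. By maximality the dyadic parent of $J$ contains a point $z$ with $\rho(z)<2|J|$. Since $\rho$ is $\frac1{16}$-Lipschitz,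
$$|J|\le\rho(x)\le2|J|+\tfrac{2|J|}{16}<3|J|\qquad(x\in J).\tag{7}$$

**Step 2: the intervals $\overline{5J}$ have bounded overlap.** This is what makes the localized estimates summable. If $t\in\overline{5J}$, then $t$ is within $2|J|$ of $\overline J$, so by (7) and the Lipschitz bound $\frac78|J|\le\rho(t)\le\frac{17}8|J|+\frac18|J|=\frac94|J|$. If also $t\in\overline{5J'}$, then $\frac78|J'|\le\frac94|J|$, so $|J'|/|J|\le\frac{18}7<4$, and likewise $|J|/|J'|<4$. So at most three sizes occur among the $J\in\mathcal J$ with $t\in\overline{5J}$. The intervals of one size are disjoint and lie in $B(t,4|J|)$, so there are at most $8$ of them. The overlap is at most $24$.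

**Step 3: compare $\varphi$ with a tangent line on $J$.** Fix $J\in\mathcal J$ and let $\ell(x)=\alpha x+\beta$ be the tangent line of $\varphi$ at the center $x_J$. Let $x\in J$. Since $r(x)=16\rho(x)\ge16|J|$, we have $J\subset B(x,r(x))$, so by (2) and (4)
$$0\le\varphi(x)-\ell(x)=\int_{x_J}^x(\varphi'(t)-\varphi'(x_J))\,dt\le|J|\mu(J)\le|J|r(x)^{-2}\le\frac1{|J|}.$$
We want to replace both $\varphi$ by $\ell$ and the cutoff at $2^{m(x)}$ by a cutoff that does not depend on $x\in J$. The cost is measured by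
$$D_x(y):=e^{i(\varphi(x)-\ell(x))y}\chi(2^{-m(x)}y)-\chi(y/|J|).$$
It vanishes for $|y|>3|J|$, since $2^{m(x)}\le\rho(x)<3|J|$. Since $2^{m(x)}>\rho(x)/2\ge|J|/2$, both cutoffs equal $1$ for $|y|\le|J|/4$, and there $|D_x(y)|\le|\varphi(x)-\ell(x)||y|\le|y|/|J|$. For $|y|>|J|/4$ we have $|D_x(y)|\le2\le8|y|/|J|$. Hence
$$|D_x(y)|\le8\frac{|y|}{|J|}1_{|y|\le3|J|}.\tag{8}$$

**Step 4: localize $f_1,f_2$ and remove $\ell$.** The affine phase is absorbed as in (3). Let $\eta_J\in C_c^\infty$, $0\le\eta_J\le1$, $\eta_J=1$ on $\overline{4J}$, $\operatorname{supp}\eta_J\subset\overline{5J}$. Put $\kappa(t)=\frac\alpha2t^2+\beta t$, $F_1=\eta_Jf_1e^{i\kappa}$, $F_2=\eta_Jf_2e^{-i\kappa}$; these are Schwartz. For $x\in J$ and $|y|\le3|J|$ the points $x\pm\frac y2$ are within $\frac32|J|$ of $J$, so they lie in $\overline{4J}$, and by (3)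
$$F_1(x+\tfrac y2)F_2(x-\tfrac y2)=f_1(x+\tfrac y2)f_2(x-\tfrac y2)e^{i\ell(x)y}.$$
The cutoff in $T_0$ restricts to $|y|\le3|J|$. Therefore, for $x\in J$,
$$T_0(f_1,f_2)(x)=\mathrm{p.v.}\!\int F_1(x+\tfrac y2)F_2(x-\tfrac y2)\big[\chi(y/|J|)+D_x(y)\big]\frac{dy}y=H(F_1,F_2)(x)+\mathcal E_J(x),$$
$$\mathcal E_J(x)=\int F_1(x+\tfrac y2)F_2(x-\tfrac y2)\big[D_x(y)-(1-\chi(y/|J|))\big]\frac{dy}y.$$

**Step 5: bound the error and sum over $J$.** By (8), $|D_x(y)/y|\le8/|J|$. The function $1-\chi(y/|J|)$ is supported in $|y|\ge|J|/2$, so divided by $|y|$ it is at most $2/|J|$. If $F_1(x+\frac y2)F_2(x-\frac y2)\ne0$, both points $x\pm\frac y2$, whose difference is $y$, lie in $\overline{5J}$, so $|y|\le5|J|$. Hence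
$$|\mathcal E_J(x)|\le\frac{C}{|J|}\int_{|y|\le5|J|}|F_1(x+\tfrac y2)F_2(x-\tfrac y2)|dy.\tag{9}$$
With $u=x+\frac y2$, $v=x-\frac y2$ we have $dx\,dy=du\,dv$, so
$$\int_J|\mathcal E_J|\le\frac C{|J|}\|f_1\|_{L^1(5J)}\|f_2\|_{L^1(5J)}\le C\|f_1\|_{L^2(5J)}\|f_2\|_{L^2(5J)},\tag{10}$$
using $\|f_i\|_{L^1(5J)}\le(5|J|)^{1/2}\|f_i\|_{L^2(5J)}$. By (LT), $\|H(F_1,F_2)\|_1\le C\|F_1\|_2\|F_2\|_2\le C\|f_1\|_{L^2(5J)}\|f_2\|_{L^2(5J)}$. Thus $\|T_0(f_1,f_2)\|_{L^1(J)}\le C\|f_1\|_{L^2(5J)}\|f_2\|_{L^2(5J)}$, and summing,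
$$\|T_0(f_1,f_2)\|_1\le C\Big(\sum_J\|f_1\|_{L^2(5J)}^2\Big)^{1/2}\Big(\sum_J\|f_2\|_{L^2(5J)}^2\Big)^{1/2}\le C\|f_1\|_2\|f_2\|_2$$
by Step 2. This is (5).

## 6. Scales above the radius: absolute values do not suffice, and the parabola

The simplest attempt at (6) is to put absolute values inside $T_k$. Suppose $r$ is constant, so that $2^{m+k}=2^j$ is one fixed scale. Then
$$\int|T_k(f_1,f_2)|\le\iint|f_1(u)f_2(v)|2^{-j}|\theta(2^{-j}(u-v))|\,du\,dv ,$$
which is at most $\|\theta\|_1\|f_1\|_2\|f_2\|_2$ by Schur's test. But there is no decay in $k$. For $f_1=f_2=1_{[-R,R]}$ (which Schwartz functions approximate in $L^2$) the right side is at least $(2R-2^{j+1})\|\theta\|_1$, while $\|f_1\|_2\|f_2\|_2=2R$. As $R\to\infty$ the ratio tends to $\|\theta\|_1$, so the sum over $k$ diverges. The oscillation of $e^{i\varphi(x)y}$ must be used.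

The parabola $\varphi(x)=\lambda x^2$ shows how. It has $\mu(\mathbb R)=\infty$, so it is only a guide, but (4) makes sense: $r^2\cdot2\lambda\cdot2r=1$, so $r=(4\lambda)^{-1/3}$ is constant. Put $2^j=2^{m+k}$, so that $2^kr/32<2^j\le2^kr/16$. To bound the $L^1$ norm of $T_k(f_1,f_2)$ we test against a measurable $g$ with $|g|\le1$. This produces a linear operator $K$ with kernel
$$K(u,v)=g(x)2^{-j}\theta(2^{-j}(u-v))e^{i\lambda x^2(u-v)},\qquad x=\tfrac{u+v}2 .$$
Since $g$ is rough, we cannot integrate by parts in $x$. Form $KK^*$ and write $x=\frac{u+v}2$, $x'=\frac{u'+v}2=x+h$ with $h=\frac{u'-u}2$. The total phase is $2(u-x)\varphi(x)-2(u-x+h)\varphi(x+h)$. It depends on $u$ only through $-2u[\varphi(x+h)-\varphi(x)]=-2u(2\lambda hx+\lambda h^2)$. So for fixed $h$ the kernel $L(u,u+2h)$ of $KK^*$ is, up to the factors $\theta$ (harmless; see Section 8, Step 4), a Fourier transform of a rough function of $x$, evaluated at $4\lambda hu$. The roughness does not matter for Plancherel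 in $u$.

Let us restrict $x$ to an interval $Q$ of length $2^j$ and compute the Hilbert–Schmidt norm. For $|h|\ge r$, Plancherel gives
$$\iint_{|h|\ge r}|L(u,u+2h)|^2du\,dh\le C2^{-4j}\int_{r\le|h|\le2^j}\frac{2^j}{\lambda|h|}dh\le C2^{-3j}r^3(1+k)\le C2^{-3k}(1+k).$$
At $h=0$ the integral would diverge. But for $|h|<r$ the trivial bound $|L|\le C2^{-j}$ on a set of measure at most $C2^jr$ gives $\iint_{|h|<r}|L|^2\le C2^{-j}r\le C2^{-k}$. So $\|KK^*\|\le C2^{-k/2}$ and $\|K\|\le C2^{-k/4}$, which is the exponent in (6).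

For general convex $\varphi$ two things change.

* The frequency map $\Phi_h(x)=\varphi(x+h)-\varphi(x)$ is no longer affine. But convexity makes it monotone, so Plancherel applies after the change of variables $w=\Phi_h(x)$, with $|\Phi_h'(x)|$ equal to the $\mu$-mass between $x$ and $x+h$. In place of $|h|$ we shall count how many intervals rich in curvature lie between $x$ and $x'$.
* The radius varies, so several scales $2^j$ occur for the same $k$. They are combined by (CS), which requires mixed products $K_jK_{j'}^*$.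

## 7. One operator for each value of the radius

**Step 1: linearize $T_k$.** The aim is to turn (6) into a bound for a finite sum of linear operators. Fix $k\ge1$. Put $\delta=2^{-k}$, $s_j=\delta2^j$, and
$$E_j=\{x:m(x)=j-k\}=\{x:s_j\le\rho(x)<2s_j\}.$$
If $x\in E_j$ then $r(x)<32s_j$, so by (4)
$$\mu(B(x,32s_j))\ge r(x)^{-2}\ge(32s_j)^{-2}=2^{-10}s_j^{-2}.\tag{11}$$
Let $g$ be measurable with compact support, $|g|\le1$, and for $x=\frac{u+v}2$ put
$$K_j(u,v)=g(x)1_{E_j}(x)\,2^{-j}\theta(2^{-j}(u-v))\,e^{i\varphi(x)(u-v)}.$$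
On $E_j$ the scale $2^{m(x)+k}$ in $T_k$ is $2^j$. With $u=x+\frac y2$, $v=x-\frac y2$,
$$\int g\,T_k(f_1,f_2)\,dx=\iint f_1(u)f_2(v)\sum_jK_j(u,v)\,du\,dv .$$
The sum is finite, since $\rho$ is bounded above and below by positive constants on $\operatorname{supp}g$. Each $K_j$ has norm at most $\|\theta\|_1$ by Schur's test. Taking $g$ to be the conjugate of the sign of $T_k(f_1,f_2)$ on $[-R,R]$ and letting $R\to\infty$, we see that (6) follows from $\|\sum_jK_j\|_{L^2\to L^2}\le C2^{-k/4}$ for all $g$. The resulting bound (6) is then valid for all $f_1,f_2\in L^2$.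

**Step 2: reduce both conditions of (CS) to one.** Because $\theta$ is real and odd, the kernel of $K_j^*$ in the variables $(v,u)$ is
$$\overline{K_j(u,v)}=-\bar g(x)1_{E_j}(x)2^{-j}\theta(2^{-j}(v-u))e^{i\varphi(x)(v-u)}.$$
That is, $K_j^*=-K_j[\bar g]$, where $K_j[g]$ denotes the operator formed with $g$. So $K_{j'}=(K_{j'}^*)^*=-K_{j'}[\bar g]^*$, and $K_j^*K_{j'}=K_j[\bar g]\,K_{j'}[\bar g]^*$. Also $\|K_jK_{j'}^*\|=\|K_{j'}K_j^*\|$. Hence it suffices to prove the following.

**Proposition 4.** For $j\le j'$ and all $g$ as above, $\|K_jK_{j'}^*\|\le C\,2^{-k/2}\,2^{-(j'-j)/4}$.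

Indeed (CS) then gives $\|\sum_jK_j\|\le C\sum_{l\in\mathbb Z}(2^{-k/2}2^{-|l|/4})^{1/2}\le C2^{-k/4}$.

## 8. Counting cells of curvature: proof of Proposition 4

Fix $j\le j'$.

**Step 1: write the kernel of $K_jK_{j'}^*$ so that $u$ is a Fourier variable.** Let $L(u,u')=\int K_j(u,v)\overline{K_{j'}(u',v)}\,dv$. Write $x=\frac{u+v}2$, $x'=\frac{u'+v}2$, $h=x'-x=\frac{u'-u}2$. Then $v=2x-u$, $dv=2\,dx$, $u-v=2(u-x)$, $u'-v=2(u-x+h)$. The total phase is
$$2(u-x)\varphi(x)-2(u-x+h)\varphi(x+h)=2u[\varphi(x)-\varphi(x+h)]+\big(-2x\varphi(x)+2(x-h)\varphi(x+h)\big),$$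
and the last bracket is a real function of $x,h$ only. With $\Phi_h(x)=\varphi(x+h)-\varphi(x)$,
$$L(u,u+2h)=2^{1-j-j'}\!\int G(x,x+h)\,\theta(2^{1-j}(u-x))\,\theta(2^{1-j'}(u-x+h))\,e^{-2iu\Phi_h(x)}dx,\tag{12}$$
where $G$ is measurable and $|G(x,x')|\le1_{E_j}(x)1_{E_{j'}}(x')$.

**Step 2: localize to intervals of length $2^{j'}$.** A Hilbert–Schmidt bound can only work on bounded regions, and here we arrange that. Insert $1_{Q_1}(x)1_{Q_2}(x')$ in (12), with $Q_1,Q_2$ dyadic of length $2^{j'}$, so that $L=\sum_{Q_1,Q_2}L^{Q_1,Q_2}$, a finite sum since $g$ has compact support. On the support of the integrand $|u-v|\le2^j$ and $|u'-v|\le2^{j'}$. Hence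
$$|u-x|\le2^{j-1},\qquad|u'-x'|\le2^{j'-1},\qquad|x-x'|=\tfrac12|u-u'|\le2^{j'}.$$
So $L^{Q_1,Q_2}=0$ unless $Q_2$ equals or is adjacent to $Q_1$, and its kernel lives on $\overline{2Q_1}\times\overline{2Q_2}$. For each of the three relative positions of $Q_1,Q_2$, and for $f,\tilde f\in L^2$, Cauchy–Schwarz gives
$$\sum_{Q_1}|\langle L^{Q_1,Q_2}f,\tilde f\rangle|\le\sup\|L^{Q_1,Q_2}\|\sum_{Q_1}\|f\|_{L^2(2Q_2)}\|\tilde f\|_{L^2(2Q_1)}\le2\sup\|L^{Q_1,Q_2}\|\,\|f\|_2\|\tilde f\|_2,$$
because the intervals $2Q$ overlap at most twice a.e. Hence $\|K_jK_{j'}^*\|\le6\sup_{Q_1,Q_2}\|L^{Q_1,Q_2}\|$. Fix $Q_1,Q_2$.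

**Step 3: measure the distance from $x$ to $x'$ by the number of cells between them.** The count must do two things: few $x$ may share one value of it, and a large value must force a large $\mu$-mass between $x$ and $x'$. Call *cells* the dyadic intervals of length $64s_j$. Let $\Omega$ be the set of cells meeting $E_j\cap Q_1$. Then
$$M:=\#\Omega\le\frac{2^{j'}}{64s_j}+2\le2^{k+j'-j}+2.$$
For $x\in E_j\cap Q_1$ and $x'\in E_{j'}\cap Q_2$ let $n(x,x')$ be the number of cells of $\Omega$ meeting the interval between $x$ and $x'$. It depends only on the cells of $x$ and $x'$, so it is measurable. It is at least $1$, since the cell of $x$ belongs to $\Omega$.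

(a) For given $x'$ and $n$, the set $\{x\in E_j\cap Q_1:n(x,x')=n\}$ has measure at most $128s_j$. If $x\le x'$, the cells of $\Omega$ meeting $[x,x']$ are, counted leftwards among the cells of $\Omega$ meeting $(-\infty,x']$, the first $n$. The cell of $x$ belongs to $\Omega$ and is the leftmost of these, so it is the $n$-th. The case $x\ge x'$ is symmetric. So the set lies in at most two cells.

(b) If $n=n(x,x')\ge5$, then the interval between $x$ and $x'$ has $\mu$-mass at least $c_0\,n\,s_j^{-2}$, with $c_0=2^{-10}/10$. List the $n$ cells in order, $\omega_1<\dots<\omega_n$. The interval meets $\omega_1$ and $\omega_n$, so it contains the convex hull of $\omega_2\cup\dots\cup\omega_{n-1}$. For $3\le i\le n-2$ this hull contains $2\omega_i$ up to endpoints, because the cells $\omega_{i-1}$ and $\omega_{i+1}$, of the same length as $\omega_i$ and on either side of it, are inside the hull. Each $\omega_i$ contains a point $p\in E_j$, and $B(p,32s_j)\subset2\omega_i$ up to endpoints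 since $|\omega_i|=64s_j$. By (11), $\mu(2\omega_i)\ge2^{-10}s_j^{-2}$. The $2\omega_i$ overlap at most twice a.e., and $\mu$ is absolutely continuous. So the mass is at least $\frac{n-4}2\,2^{-10}s_j^{-2}\ge\frac n{10}2^{-10}s_j^{-2}$, using $n-4\ge\frac n5$ for $n\ge5$.

Split $L^{Q_1,Q_2}=L^{\rm far}+L^{\rm near}$ according to $n(x,x')\ge5$ or $n(x,x')\le4$ in the integrand.

**Step 4: the far part, by Plancherel in $u$.** Fix $h\ne0$ and let $S_h$ be the bounded set of $x\in E_j\cap Q_1$ with $x+h\in E_{j'}\cap Q_2$ and $n(x,x+h)\ge5$. By convexity and (2), $\Phi_h$ is a monotone $C^1$ function with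
$$|\Phi_h'(x)|=|\varphi'(x+h)-\varphi'(x)|=\mu(\text{interval between }x\text{ and }x+h).$$
By (b), $|\Phi_h'|\ge5c_0s_j^{-2}$ on $S_h$. Moreover $\Phi_h$ is injective on the open set $U_h=\{\Phi_h'\ne0\}\supset S_h$: if $\Phi_h(x_1)=\Phi_h(x_2)$ with $x_1<x_2$ in $U_h$, monotonicity makes $\Phi_h$ constant on $[x_1,x_2]$, so $\Phi_h'(x_1)=0$, a contradiction. So $\Phi_h$ is a $C^1$ diffeomorphism of $U_h$ onto its image.

Let $a$ be measurable with $|a|\le1_{S_h}$. Changing variables $w=\Phi_h(x)$, the integral $\int a(x)e^{-2iu\Phi_h(x)}dx$ becomes $\int b(w)e^{-2iuw}dw$, where $b(\Phi_h(x))=a(x)/|\Phi_h'(x)|$ on $U_h$ and $b=0$ off $\Phi_h(U_h)$. Here $\int|b|\,dw=\int|a|\,dx<\infty$ and $\int|b|^2dw=\int_{S_h}|a|^2/|\Phi_h'|\,dx<\infty$. By Plancherel,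
$$\int_{\mathbb R}\Big|\int a(x)e^{-2iu\Phi_h(x)}dx\Big|^2du=\pi\int|b|^2dw\le\pi\int_{S_h}\frac{dx}{|\Phi_h'(x)|}.\tag{13}$$

The two factors $\theta$ in (12) also depend on $u$. To remove them, write $\theta(s)=\int\sigma(\tau)e^{i\tau s}d\tau$ with $\sigma\in L^1$. Inserting this for both factors, their product becomes a superposition, with weights $\sigma(\tau)\sigma(\tau')$, of the functions
$$e^{iu(2^{1-j}\tau+2^{1-j'}\tau')}\cdot e^{-i2^{1-j}\tau x-i2^{1-j'}\tau'(x-h)} .$$
The first factor is unimodular in $u$ and does not affect absolute values. The second is unimodular in $(x,h)$ and can be absorbed into $a$. By Minkowski's inequality in $L^2(du\,dh)$ and (13),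
$$\|L^{\rm far}(u,u+2h)\|_{L^2(du\,dh)}\le2^{1-j-j'}\|\sigma\|_1^2\Big(\pi\int\!\!\int_{S_h}\frac{dx\,dh}{|\Phi_h'(x)|}\Big)^{1/2}.$$
Since $du\,du'=2\,du\,dh$,
$$\iint|L^{\rm far}(u,u')|^2du\,du'\le C\,2^{-2j-2j'}\iint_{n(x,x')\ge5}\frac{dx\,dx'}{\mu(\text{interval between }x,x')},$$
with $x\in E_j\cap Q_1$, $x'\in E_{j'}\cap Q_2$. For fixed $x'$, sort the $x$ by the value $n$: by (a) each value occupies measure at most $128s_j$, and by (b) the integrand is then at most $s_j^2/(c_0n)$. So the right side is at most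
$$C2^{-2j-2j'}\,|Q_2|\sum_{5\le n\le M}s_j\cdot\frac{s_j^2}n\le C2^{-2j-j'}s_j^3(1+\log M)\le C\delta^3\,2^{-(j'-j)}(1+k+j'-j).$$
Hence
$$\|L^{\rm far}\|\le\|L^{\rm far}\|_{HS}\le C2^{-3k/2}2^{-(j'-j)/2}(1+k+j'-j)^{1/2}\le C2^{-k/2}2^{-(j'-j)/4}.$$
The last inequality uses $1+k+d\le(1+k)(1+d)$ with $d=j'-j$, together with the boundedness of $2^{-k}(1+k)^{1/2}$ and $2^{-d/4}(1+d)^{1/2}$.

**Step 5: the near part, by size alone.** When few cells lie between $x$ and $x'$ there may be no oscillation, but there are few such pairs. Let $1_{\rm near}$ be the indicator of $\{x\in E_j\cap Q_1,\ x'\in E_{j'}\cap Q_2,\ n(x,x')\le4\}$. From (12),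
$$|L^{\rm near}(u,u+2h)|\le C2^{-j-j'}\int1_{\rm near}(x,x+h)1_{|u-x|\le2^{j-1}}dx .$$
The integral is at most $2^j$, so $\sup|L^{\rm near}|\le C2^{-j'}$. By (a), for each $x'$ the near $x$'s have measure at most $4\cdot128s_j=512s_j$. Integrating first in $u$,
$$\iint|L^{\rm near}|\,du\,du'\le C2^{-j-j'}\,2^j\iint1_{\rm near}(x,x')\,dx\,dx'\le C2^{-j'}\,|Q_2|\,s_j=C\delta2^j.$$
Therefore $\|L^{\rm near}\|_{HS}^2\le\sup|L^{\rm near}|\cdot\|L^{\rm near}\|_{L^1}\le C\delta2^{-(j'-j)}$, that is, $\|L^{\rm near}\|\le C2^{-k/2}2^{-(j'-j)/2}$.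

Adding the two parts proves Proposition 4. Hence (6) holds, and with (5) this proves Theorem 1. $\blacksquare$

## 9. Other exponents and finite unions of intervals: proof of Theorem 2

**Step 1: reduce to one convex phase of the class of Section 4.** Conjugating the integral gives
$$T_{-\varphi}(f_1,f_2)=\overline{T_\varphi(\bar f_1,\bar f_2)},\tag{14}$$
so concave phases satisfy the same bounds as convex ones. If $I=\bigcup_{i\le N}I_i$, then $\|T_\varphi(f_1,f_2)\|_{L^p(I)}^p\le\sum_i\|T_\varphi(f_1,f_2)\|_{L^p(I_i)}^p$, which produces the factor $N^{1/p}$. Step 1 of Section 4 (Fatou and monotone convergence in $L^p$) reduces to the class fixed there. It remains to bound $T_0$ by $C$ and $T_k$ by $C2^{-ck}$ with $c=c(p_1,p_2)>0$. These are then summed over $k$ (norms if $p\ge1$, $p$-th powers of norms if $p<1$), with Fatou.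

**Step 2: the local part.** We repeat Section 5 with other exponents. By (LT), $\|H(F_1,F_2)\|_p\le C\|f_1\|_{L^{p_1}(5J)}\|f_2\|_{L^{p_2}(5J)}$. If $p>1$, apply Minkowski in $y$ to (9) and Hölder for each $y$; the $y$-interval has length $10|J|$, so $\|\mathcal E_J\|_{L^p(J)}\le C\|f_1\|_{L^{p_1}(5J)}\|f_2\|_{L^{p_2}(5J)}$. If $p\le1$, Hölder on $J$, the first inequality of (10), and Hölder on $5J$ give
$$\int_J|\mathcal E_J|^p\le|J|^{1-p}\Big(\int_J|\mathcal E_J|\Big)^p\le C|J|^{1-2p}\big(\|f_1\|_{L^1(5J)}\|f_2\|_{L^1(5J)}\big)^p\le C\|f_1\|^p_{L^{p_1}(5J)}\|f_2\|^p_{L^{p_2}(5J)},$$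
because the total power of $|J|$ is $1-2p+p(2-\frac1{p_1}-\frac1{p_2})=0$. So $\|T_0(f_1,f_2)\|_{L^p(J)}^p\le C\|f_1\|^p_{L^{p_1}(5J)}\|f_2\|^p_{L^{p_2}(5J)}$. Summing over $J$ by Hölder with $\frac p{p_1}+\frac p{p_2}=1$ and bounded overlap gives $\|T_0(f_1,f_2)\|_p\le C\|f_1\|_{p_1}\|f_2\|_{p_2}$.

**Step 3: bounds for $T_k$ without decay.** These will be interpolated with (6). Since $|\theta|\le C1_{[-1,1]}$, the substitution $y=2z$ gives $|T_k(f_1,f_2)|\le C\mathcal M(f_1,f_2)$ pointwise. Let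
$$O=\Big\{(q_1,q_2):1<q_1,q_2<\infty,\ \tfrac1{q_1}+\tfrac1{q_2}<\tfrac32\Big\},\qquad\tfrac1q=\tfrac1{q_1}+\tfrac1{q_2}.$$
For $(q_1,q_2)\in O$, $T_k$ is bounded $L^{q_1}\times L^{q_2}\to L^q$ uniformly in $k$. For $q\le1$ this is (L). For $q>1$ choose $s$ with $\frac1{q_1}<\frac1s<1-\frac1{q_2}$, which is possible because $\frac1{q_1}+\frac1{q_2}<1$. Then $s<q_1$ and $s'<q_2$. Hölder in the average gives $\mathcal M(f_1,f_2)\le C(M|f_1|^s)^{1/s}(M|f_2|^{s'})^{1/s'}$ with $M$ the Hardy–Littlewood maximal function. The claim follows from Hölder and the boundedness of $M$ on $L^{q_1/s}$ and $L^{q_2/s'}$.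

**Step 4: choose the interpolation point.** Let $(p_1,p_2)\in O$. In the coordinates $(\frac1{p_1},\frac1{p_2})$ the set $O$ is open, convex and contains $(\frac12,\frac12)$. Prolonging the segment from $(\frac12,\frac12)$ to $(\frac1{p_1},\frac1{p_2})$ slightly beyond its end, we find $(q_1,q_2)\in O$ and $\vartheta\in(0,1)$ with $\frac1{p_i}=\frac{1-\vartheta}2+\frac\vartheta{q_i}$, hence $\frac1p=(1-\vartheta)+\frac\vartheta q$. (If $p_1=p_2=2$, take $q_1=q_2=2$ and any $\vartheta$.)

**Step 5: interpolate for simple functions.** Since $q$ may be less than $1$, we interpolate pointwise in $x$. Let $f_i=\sum_nc_{i,n}e^{i\alpha_{i,n}}1_{A_{i,n}}$ be simple (finite sums, disjoint bounded measurable sets $A_{i,n}$, $c_{i,n}>0$) with $\|f_i\|_{p_i}=1$. Put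
$$f_{i,z}=\sum_nc_{i,n}^{\,p_i((1-z)/2+z/q_i)}e^{i\alpha_{i,n}}1_{A_{i,n}},\qquad F_z(x)=T_k(f_{1,z},f_{2,z})(x).$$
At $z=\vartheta$ the exponent is $1$, so $f_{i,\vartheta}=f_i$. On $\Re z=0$ we have $|f_{i,z}|=|f_i|^{p_i/2}$, so $\|f_{i,it}\|_2=1$. On $\Re z=1$ we have $|f_{i,z}|=|f_i|^{p_i/q_i}$, so $\|f_{i,1+it}\|_{q_i}=1$. For each $x$, $F_z(x)$ is a finite combination of exponentials $e^{\lambda z}$, $\lambda\in\mathbb R$, so it is entire and bounded on $0\le\Re z\le1$. Unless $F_z(x)\equiv0$ in $z$ (when there is nothing to prove at $x$), Hirschman's form of the three lines lemma gives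
$$\log|F_\vartheta|\le\int\log|F_{it}|\,\omega_0(t)dt+\int\log|F_{1+it}|\,\omega_1(t)dt,\qquad\omega_i\ge0,\ \int\omega_0=1-\vartheta,\ \int\omega_1=\vartheta.$$
Exponentiating, and applying Jensen with the probability densities $\frac{\omega_0}{1-\vartheta}$ and $\frac{\omega_1}\vartheta$,
$$|F_\vartheta(x)|\le\Big(\int|F_{it}(x)|\tfrac{\omega_0(t)}{1-\vartheta}dt\Big)^{1-\vartheta}\Big(\int|F_{1+it}(x)|^q\tfrac{\omega_1(t)}\vartheta dt\Big)^{\vartheta/q}.$$
Take $L^p$ norms in $x$, using Hölder with $\frac1p=(1-\vartheta)+\frac\vartheta q$. By Fubini and (6), valid for all $L^2$ functions, the first bracket has $L^1(dx)$ norm at most $C2^{-k/4}$. By Step 3 the second bracket has $L^1(dx)$ norm at most $C$. Hence $\|T_k(f_1,f_2)\|_p\le C2^{-k(1-\vartheta)/4}$.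

**Step 6: pass to Schwartz functions.** Approximate Schwartz $f_i$ uniformly by compactly supported simple functions dominated by $|f_i|$. For each $x$ the integral defining $T_k$ runs over a bounded set of $y$, so $T_k$ converges pointwise, and Fatou gives the same bound. With Step 2 and the summation described in Step 1, Theorem 2 follows. $\blacksquare$

## 10. Wigner distributions over convex sets: proof of Corollary 3

**Step 1: half-lines in $v$ give $T$.** For Schwartz $f_1,f_2$, $W(f_1,f_2)$ is Schwartz on $\mathbb R^2$. We claim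
$$\int\operatorname{sgn}(v-c)W(f_1,f_2)(x,v)\,dv=\frac1{\pi i}\,\mathrm{p.v.}\!\int f_1(x+\tfrac y2)\overline{f_2(x-\tfrac y2)}e^{-icy}\frac{dy}y.\tag{15}$$
By Fourier inversion $f_1(x+\frac y2)\overline{f_2(x-\frac y2)}=\int W(x,v)e^{ivy}dv$. Integrate this against $e^{-icy}/y$ over $\epsilon<|y|<R$. The inner integral is $\int_{\epsilon<|y|<R}e^{i(v-c)y}\frac{dy}y=2i\int_\epsilon^R\frac{\sin((v-c)y)}ydy$, which is bounded uniformly in $\epsilon,R,v$ and tends to $\pi i\operatorname{sgn}(v-c)$. Dominated convergence gives (15). Putting $y=0$ in the inversion formula also gives $\int W(f_1,f_2)(x,v)\,dv=f_1(x)\overline{f_2(x)}$.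

**Step 2: describe the slices.** Let $\mathcal C$ be convex with projection $I$ to the $x$-axis, an interval. If $I^\circ=\emptyset$, all three quantities to be compared are trivial, since the first two vanish. Over each $x\in I^\circ$ the slice is, up to endpoints, $(\phi_1(x),\phi_2(x))$. Here $\phi_1$ is either convex and finite on $I^\circ$ or $\equiv-\infty$ there, and $\phi_2$ is either concave and finite or $\equiv+\infty$. For instance, if $\phi_2(x_0)=+\infty$ at one $x_0\in I$, every other $x\in I^\circ$ lies strictly between $x_0$ and some $x_1\in I$, and convexity of $\mathcal C$ makes the slice over $x$ unbounded above.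

**Step 3: conclude.** The first inequality of the corollary is Fubini. For the second write, for a.e. $v$,
$$1_{\phi_1(x)<v<\phi_2(x)}=\tfrac12\big[\operatorname{sgn}(v-\phi_1(x))-\operatorname{sgn}(v-\phi_2(x))\big],$$
where $\operatorname{sgn}(v-\phi_1)$ is read as $+1$ if $\phi_1\equiv-\infty$ and $\operatorname{sgn}(v-\phi_2)$ as $-1$ if $\phi_2\equiv+\infty$. By (15), a finite $\phi_i$ contributes $\pm\frac1{2\pi i}T_{-\phi_i}(f_1,\bar f_2)(x)$. The phase $-\phi_i$ is convex or concave, so Theorem 1, in the concave case together with (14), bounds this in $L^1(I^\circ)$ by $C\|f_1\|_2\|f_2\|_2$. A constant term contributes $\frac12\int W(f_1,f_2)(x,v)\,dv=\frac12f_1(x)\overline{f_2(x)}$, with $L^1$ norm at most $\frac12\|f_1\|_2\|f_2\|_2$. Adding the two contributions proves Corollary 3. $\blacksquare$
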